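# Deciding aperiodicity of constant-shape substitutions

## Periods that can be divided forever

A substitution replaces each letter of a finite alphabet by a block of letters, all blocks having the same shape. Iterating it produces larger and larger blocks, and the infinite configurations all of whose finite pieces occur in these blocks form a dynamical system. We want to know whether a finite procedure, given the substitution, can tell whether these configurations repeat periodically in some direction.

We begin in dimension one, in a case where the answer is immediate. Let $\ell\ge 2$, let $\mathcal A$ be a finite alphabet and let $\zeta:\mathcal A\to\mathcal A^{\{0,\dots,\ell-1\}}$. It acts on bi-infinite sequences by $\zeta(x)_{\ell k+f}=\zeta(x_k)_f$ for $0\le f<\ell$. Let $X$ be the set of sequences all of whose finite words occur in some $\zeta^n(a)$ with $n\ge 1$, $a\in\mathcal A$. Write $S$ for the shift, $(S^mx)_k=x_{k+m}$. Then $\zeta S^m=S^{\ell m}\zeta$. A decomposition $x=S^f\zeta(y)$ with $y\in X$ and $0\le f<\ell$ is called a desubstitution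 of $x$; the number $f$ tells where $x$ is cut into blocks.

**Proposition 0.** Suppose every $x\in X$ has exactly one desubstitution $x=S^f\zeta(y)$ with $y\in X$ and $0\le f<\ell$. Then no $x\in X$ has a nonzero period.

*Proof.* Let $S^vx=x$ and $x=S^f\zeta(y)$. Write $f+v=\ell m+f'$ with $0\le f'<\ell$. Then
$$x=S^vx=S^{f+v}\zeta(y)=S^{f'}S^{\ell m}\zeta(y)=S^{f'}\zeta(S^my).$$
By uniqueness $f'=f$ and $S^my=y$. Hence $v=\ell m$, and the point $y\in X$ has period $m=v/\ell$. Repeat with $y$ and $m$: the integer $v$ is divisible by $\ell^n$ for every $n$, so $v=0$. $\square$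

As an example take the Thue–Morse substitution $0\mapsto 01$, $1\mapsto 10$. Existence of a desubstitution is a general fact (Lemma 1(b) below). For uniqueness, suppose $x=S^f\zeta(y)=S^{f'}\zeta(y')$. If $f\ne f'$, then $x$ is cut into blocks $01$, $10$ at both parities, so any two neighboring letters differ and $x$ does not contain $00$. But $00$ occurs in $\zeta^3(0)=01101001$, hence in every point of $X$ (Lemma 1(c) below). So $f=f'$, and $\zeta(y)=\zeta(y')$ gives $y=y'$ because the two blocks are different. The Thue–Morse substitution has no periods.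

What changes in general? Two things can go wrong.

The cut may not be unique. Let $\ell=3$ and $a\mapsto aba$, $b\mapsto bab$. All $\zeta^n(a)$, $\zeta^n(b)$ alternate, and $X$ consists of the two alternating sequences. Each is fixed by $\zeta$: if $y_k=a$ exactly for even $k$, then $\zeta(y)_{3k+f}=a$ iff $k+f$ is even iff $3k+f$ is even. So every $x\in X$ equals $S^f\zeta(S^{-f}x)$ for each of the cuts $f=0,1,2$. The periods are the even numbers, and the period $2$ is not divisible by $3$.

The map $\zeta$ may glue letters. Let $\ell=2$ and $a\mapsto ab$, $b\mapsto ab$. Again $X$ consists of the two alternating sequences and the periods are $2\mathbb Z$. The period $2$ is divisible by $\ell=2$, but $2/2=1$ is not a period.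

## Constant-shape substitutions on $\mathbb Z^d$

Fix $d\ge1$. An expansion matrix is a matrix $L\in M_d(\mathbb Z)$ with $\|L^{-1}\|<1$. Let $F_1\subseteq\mathbb Z^d$ be a fundamental domain of $L(\mathbb Z^d)$ in $\mathbb Z^d$ with $0\in F_1$: every $m\in\mathbb Z^d$ is uniquely $m=Ln+f$ with $n\in\mathbb Z^d$, $f\in F_1$. For $n\ge 2$ put $F_n=L^{n-1}(F_1)+F_{n-1}$, and put $F_0=\{0\}$.

**Standing hypothesis.** $(F_n)_{n\ge1}$ is a Følner sequence: $|F_n\,\triangle\,(F_n+m)|/|F_n|\to0$ for every $m\in\mathbb Z^d$.

For $d=1$, $L=\ell$, $F_1=\{0,\dots,\ell-1\}$ one gets $F_n=\{0,\dots,\ell^n-1\}$, which is Følner. The hypothesis is not automatic: for $L=2$ and $F_1=\{0,3\}$, a fundamental domain of $2\mathbb Z$, one gets $F_n=3\cdot\{0,\dots,2^n-1\}$, and $F_n\cap(F_n+1)=\emptyset$ for all $n$.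

**Definition.** Let $\mathcal A$ be a finite alphabet. A constant-shape substitution with expansion matrix $L$ and support $F_1$ is a map $\zeta:\mathcal A\to\mathcal A^{F_1}$. It extends to patterns and configurations by
$$\zeta(x)_{Ln+f}=\zeta(x_n)_f\qquad(n\in\mathbb Z^d,\ f\in F_1).$$
It is primitive if there is $n\ge1$ such that for all $a,b\in\mathcal A$ the letter $b$ occurs in $\zeta^n(a)$. The subshift $X_\zeta\subseteq\mathcal A^{\mathbb Z^d}$ is the set of $x$ such that every finite pattern of $x$ occurs, up to translation, in some $\zeta^n(a)$, $n\ge1$, $a\in\mathcal A$. It carries the shift action $S^m(x)_k=x_{k+m}$. The substitution is aperiodic if there are no $x\in X_\zeta$ and $p\in\mathbb Z^d\setminus\{0\}$ with $S^px=x$.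

The problem, taken from Christopher Cabezas and Julien Leroy, "Decidability of the isomorphism problem between multidimensional substitutive subshifts", arXiv:2403.11357 (2024), is whether aperiodicity of a primitive constant-shape substitution is decidable, the input being $(d,L,F_1,\mathcal A,\zeta)$. The answer is yes. We shall find a computable $n$ such that $\zeta$ is non-aperiodic if and only if some nonzero $v\in F_n-F_n$ is a period (Theorem A). We then prove stronger statements: the whole group of periods is computable (Theorem B), aperiodicity is equivalent to the uniqueness of cuts used in Proposition 0 (Theorem C), and the Følner hypothesis is itself decidable (Proposition D).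

In dimension two a substitution may have nonzero periods although $X_\zeta$ is infinite. Take $L=2I$, $F_1=\{0,1\}^2$, $\mathcal A=\{0,1\}$ and $\zeta(a)_{(i,j)}=\tau(a)_i$, where $\tau$ is the Thue–Morse substitution. Then $\zeta^n(a)_{(i,j)}=\tau^n(a)_i$, so $\zeta$ is primitive, and every $x\in X_\zeta$ has the form $x_{(i,j)}=t_i$ with $t\in X_\tau$. The periods are exactly $\{0\}\times\mathbb Z$.

**Notation and routine facts.** Throughout, $\zeta$ is primitive and $X=X_\zeta$. From $\|L^{-1}\|<1$ we only use that all eigenvalues of $L$ have modulus $>1$. From now on $|\cdot|$ is the sup norm on vectors and $\|\cdot\|$ its operator norm. Since the spectral radius of $L^{-1}$ is $<1$,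
$$\sigma:=\sum_{j\ge1}\|L^{-j}\|<\infty .$$
Put $\alpha=|\mathcal A|$, $\delta=|F_1|=|\det L|$, $M=\max_{f\in F_1}|f|$, $\zeta^0=\mathrm{id}$. Unfolding the definition,
$$F_n=\Bigl\{\sum_{i<n}L^if_i:\ f_i\in F_1\Bigr\},\qquad F_{n+m}=L^n(F_m)+F_n,\qquad F_n\subseteq F_{n+1},$$
the last because $0\in F_1$. Moreover $F_n$ is a fundamental domain of $L^n\mathbb Z^d$ with $|F_n|=\delta^n$: dividing $m$ by $L$ with remainder in $F_1$, then the quotient again, and so on $n$ times, gives $m=L^nk+\sum_{i<n}L^if_i$, and each digit is forced. The power $\zeta^n$ is the constant-shape substitution with matrix $L^n$ and support $F_n$, so for $k\in F_m$, $f\in F_n$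
$$\zeta^{m+n}(a)_{L^nk+f}=\zeta^n\bigl(\zeta^m(a)_k\bigr)_f. \tag{1}$$
From $\zeta(S^mx)_{Lk+f}=\zeta(x_{k+m})_f=\zeta(x)_{L(k+m)+f}$ we get $\zeta S^m=S^{Lm}\zeta$, hence
$$\zeta^nS^m=S^{L^nm}\zeta^n. \tag{2}$$

A pattern $w\in\mathcal A^E$ occurs in $z$ at $s$ if $s+E$ lies in the support of $z$ and $z_{s+e}=w_e$ for all $e\in E$. The language $\mathcal L$ is the set of finite patterns occurring, up to translation, in some $\zeta^m(a)$, $m\ge1$. Fix $p\ge1$ such that every letter occurs in $\zeta^p(a)$ for every $a$; it is found by testing $p=1,2,\dots$. In particular single letters belong to $\mathcal L$.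

Finally, let $E$ be finite. Since $|F_m\setminus(F_m-e)|\le|F_m\,\triangle\,(F_m-e)|$, summing over $e\in E$ gives $|\bigcap_{e\in E}(F_m-e)|/|F_m|\to1$. Any $t$ in this intersection satisfies $t+E\subseteq F_m$. So for every finite $E$ some $F_m$ contains a translate of $E$.

## Desubstitution, minimality, and the group of periods

The first lemma collects what remains true of Proposition 0's hypothesis for every primitive $\zeta$: desubstitutions exist.

**Lemma 1.** (a) $X$ is nonempty, closed, shift-invariant, and $\zeta(X)\subseteq X$. (b) For all $n\ge0$, every $x\in X$ is $S^f\zeta^n(y)$ for some $y\in X$, $f\in F_n$. (c) Every $w\in\mathcal L$ occurs in every $x\in X$; in particular $X$ is minimal, that is, all its orbits are dense.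

*Proof.* (a) Let $B_r=\{z\in\mathbb Z^d:|z|\le r\}$. Some $F_m$, $m\ge1$, contains a translate of $B_r$, so $\mathcal L$ contains a pattern with support $B_r$. Since $\mathcal L$ is closed under subpatterns, compactness gives $x$ with all finite patterns in $\mathcal L$. Closedness and shift-invariance are clear from the definition. Let $x\in X$ and let $E$ be finite; then $E\subseteq L(E')+F_1$ for some finite $E'$. The pattern $x|_{E'}$ occurs in some $\zeta^m(a)$ at $s$, with $s+E'\subseteq F_m$. By (1) the pattern $\zeta(x)|_E$ occurs in $\zeta^{m+1}(a)$ at $Ls$, with $Ls+E\subseteq L(F_m)+F_1=F_{m+1}$. So $\zeta(x)\in X$.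

(b) It suffices to treat $n=1$: if $x=S^f\zeta(y)$ and $y=S^{g}\zeta^{n-1}(z)$ with $g\in F_{n-1}$, then $x=S^{f+Lg}\zeta^n(z)$ and $f+Lg\in F_n$. For each $r$ the pattern $x|_{B_r}$ occurs in some $\zeta^m(a)$, $m\ge1$: there is $s$ with $s+B_r\subseteq F_m$ and $\zeta^m(a)_{s+z}=x_z$ for $z\in B_r$. Write $s=Lj+f^{(r)}$ with $f^{(r)}\in F_1$. For $z\in B_r$ write $f^{(r)}+z=Lk+g$ with $g\in F_1$. Then $s+z=L(j+k)+g\in F_m=L(F_{m-1})+F_1$, so $j+k\in F_{m-1}$ by uniqueness, and by (1)
$$x_z=\zeta(u^{(r)}_k)_g,\qquad u^{(r)}_k:=\zeta^{m-1}(a)_{j+k}.$$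
The pattern $u^{(r)}$ is in $\mathcal L$ (if $m=1$ it is a single letter). Its support is $E_r=\{k:(Lk+F_1)\cap(f^{(r)}+B_r)\ne\emptyset\}$, which contains any given finite set once $r$ is large. Pass to a subsequence along which $f^{(r)}=f$ is constant and $u_k^{(r)}$ is eventually constant, equal to $y_k$, for every $k$. All finite patterns of $y$ are in $\mathcal L$, so $y\in X$. For each $z$, with $f+z=Lk+g$, we get $x_z=\zeta(y_k)_g=\zeta(y)_{z+f}$. So $x=S^f\zeta(y)$.

(c) If $w$ occurs in $\zeta^m(a)$, it occurs in $\zeta^{m+p}(b)$ for every letter $b$, because $a$ occurs in $\zeta^p(b)$. By (b), $x=S^g\zeta^{m+p}(y)$ contains a copy of $\zeta^{m+p}(y_0)$, hence of $w$. Every finite pattern of a point of $X$ is in $\mathcal L$, hence occurs in every $x\in X$; so every orbit is dense. $\square$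

**Definition.** $P=\{v\in\mathbb Z^d:S^v=\mathrm{id}\text{ on }X\}$, a subgroup of $\mathbb Z^d$.

If $S^vx=x$ for a single $x\in X$, then $S^v$ is the identity on the orbit of $x$, which is dense, so $v\in P$. Hence
$$\zeta\text{ is aperiodic}\iff P=\{0\}. \tag{3}$$
If $v\in P$ and $x\in X$, then $S^{Lv}\zeta(x)=\zeta(S^vx)=\zeta(x)$, and $\zeta(x)\in X$. Hence
$$LP\subseteq P. \tag{4}$$

## Where search and division stop, and what counting offers

The first thing to try is to list the vectors $v\in\mathbb Z^d$ and test each for membership in $P$. We shall see in Lemma 4 that the test is finite. So if $\zeta$ has a period, the search finds one. If $\zeta$ is aperiodic, the search never ends. What is missing is a computable bound for some nonzero period.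

To get a bound one would start from a large period and make it smaller, as in Proposition 0, by dividing by $L$. For $aba/bab$ this stops at once: $2$ is not divisible by $3$. One may first replace $v$ by $L^nv$, which is divisible and is in $P$ by (4); but division then only returns $v$. With glued letters, as for $ab/ab$, even that much can fail, as we saw.

So instead of insisting that the cut be unique, let us use the fact that it is not. Let $P\ne\{0\}$, fix $n$, and desubstitute one point $n$ times: $x=S^f\zeta^n(y)$ with $f\in F_n$. For a period $p_i\in P$ write $f+p_i=L^nm_i+f_i$ with $f_i\in F_n$. Exactly as in Proposition 0,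
$$x=S^{p_i}x=S^{f_i}\zeta^n(S^{m_i}y). \tag{5}$$
Periods in different classes modulo $L^n\mathbb Z^d$ give different cuts $f_i$ of the same point. We expect many classes when $n$ is large. If two of the points $S^{m_i}y$ and $S^{m_j}y$ were equal, then (5) would show that $f_j-f_i$ is a period of the point $\zeta^n(S^{m_i}y)$ of $X$, and it lies in the finite set $F_n-F_n$. In the example $aba/bab$ this is what happens: $x=S^f\zeta^n(y_f)$ with $y_f=S^{-f}x$ for all $3^n$ cuts $f$, and since $X$ has two points, cuts of equal parity have equal $y_f$.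

In general $X$ may be infinite although $P\ne\{0\}$, so a pigeonhole on points of $X$ is not available. We can only force two of the points to agree on a finite window. The crux is that one window $U$, chosen independently of $n$, is enough: if $S^f\zeta^n(y)=S^{f'}\zeta^n(y')$ and $y|_U=y'|_U$, then $f'-f\in P$ (Lemma 6). The reason is that membership of $v\in F_n-F_n$ in $P$ can be read off from patterns of a fixed finite shape $K$, the same for every $n$, and every such pattern already appears in the window. The next three sections construct $K$, the test, and the window.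

## Carries

If we add a vector $v=f'-f''$ of $F_n-F_n$ to a position $f\in F_n$ in a block, we may leave the block. The vector by which the index of the block changes is the carry. We need to know that only finitely many carries occur, for all $n$ together.

**Definition.** $K_n$ is the set of $m\in\mathbb Z^d$ such that $f+f'-f''=L^nm+g$ for some $f,f',f'',g\in F_n$, and $K=\bigcup_{n\ge0}K_n$.

For $d=1$, $L=2$, $F_1=\{0,1\}$ the numbers $f+f'-f''$ range over all integers from $-(2^n-1)$ to $2(2^n-1)$. So $K_0=\{0\}$, $K_n=\{-1,0,1\}$ for $n\ge1$, and $K=\{-1,0,1\}$.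

**Lemma 2.** $K$ is finite, computable, and contains $0$. Moreover:

(i) if $f\in F_n$ and $v\in F_n-F_n$, then $f+v\in L^n(K)+F_n$;

(ii) if $k\in K$ and $f\in F_1$, then $k+f\in L(K)+F_1$.

*Proof.* For $f=\sum_{i<n}L^if_i\in F_n$ we have $|L^{-n}f|\le\sum_{i<n}\|L^{i-n}\|M\le M\sigma$. So $m=L^{-n}(f+f'-f''-g)$ satisfies $|m|\le4M\sigma$, and $K$ is finite. Since $K_0=\{0\}$, $0\in K$. Statement (i) is the definition of $K_n$.

For the rest we compute $K_{n+1}$ from $K_n$. The elements of $F_{n+1}$ are the $f+L^nh$ with $f\in F_n$, $h\in F_1$. If $f+f'-f''=L^nm+g$, where $m\in K_n$ and $g\in F_n$, and if $m+h+h'-h''=Lm'+g'$ with $g'\in F_1$, then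
$$f+f'-f''+L^n(h+h'-h'')=L^n(m+h+h'-h'')+g=L^{n+1}m'+(L^ng'+g),$$
and $L^ng'+g\in F_{n+1}$. By uniqueness of decompositions, $K_{n+1}$ is the set of all $m'$ with
$$m+h+h'-h''=Lm'+g',\qquad m\in K_n,\ h,h',h'',g'\in F_1. \tag{6}$$
Taking $h=f$, $h'=h''=0$ gives (ii): if $k\in K_n$ and $k+f=Lk'+f'$ with $f'\in F_1$, then $k'\in K_{n+1}\subseteq K$. The passage (6) from $K_n$ to $K_{n+1}$ is monotone in $K_n$, and $K_0=\{0\}\subseteq K_1$, so by induction $K_n\subseteq K_{n+1}$. Once $K_n=K_{n+1}$ the sequence is constant, again by (6), and by finiteness of $K$ this happens. So we compute $K_0,K_1,\dots$ until two consecutive sets agree. $\square$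

Let $\kappa=|K|$ and let $\mathcal L_K=\{x|_K:x\in X\}\subseteq\mathcal A^K$. By Lemma 2(ii) the pattern of $S^f\zeta(x)$ on $K$ depends only on $x|_K$. Precisely, for $u\in\mathcal A^K$ and $f\in F_1$ define $T_fu\in\mathcal A^K$ by
$$(T_fu)_k=\zeta(u_{k'})_{f'}\quad\text{where } f+k=Lk'+f',\ k'\in K,\ f'\in F_1.$$
Then
$$(S^f\zeta(x))|_K=T_f(x|_K)\qquad(x\in X). \tag{7}$$
For $s=\sum_{i<n}L^if_i\in F_n$, (2) gives $S^s\zeta^n=S^{f_0}\zeta\,S^{f_1}\zeta\cdots S^{f_{n-1}}\zeta$, so by (7)
$$(S^s\zeta^n(x))|_K=T_{f_0}T_{f_1}\cdots T_{f_{n-1}}(x|_K)\qquad(x\in X). \tag{8}$$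

**Lemma 3.** Some $F_{n_0}$ with $n_0\le(\kappa-1)^2$ contains a translate $t_0+K$. One has $T_f\mathcal L_K\subseteq\mathcal L_K$ for all $f\in F_1$, and the digraph on $\mathcal L_K$ with edges $u\to T_fu$, $f\in F_1$, is strongly connected. Hence $\mathcal L_K$ is computable.

*Proof.* **Step 1: a translate of $K$ inside a small $F_n$.** The Følner property gives some $n$; we want a bound. For $k\in K$, $f\in F_1$ let $k\cdot f=k'\in K$, where $k+f=Lk'+f'$, $f'\in F_1$. For a word $f_0\cdots f_{n-1}$ put $t=\sum_{i<n}L^if_i$. Adding $k$ to $t$ and carrying digit by digit,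
$$t+k\in L^n(k\cdot f_0\cdots f_{n-1})+F_n. \tag{9}$$
Hence $t+k\in F_n$ if and only if $k\cdot f_0\cdots f_{n-1}=0$. Also $0\cdot f=0$. By the Følner property $F_n\cap(F_n-k)\ne\emptyset$ for some $n$, so every $k\in K$ is sent to $0$ by some word, and, taking a simple path in $K$, by one of length at most $\kappa-1$. Now take the elements of $K\setminus\{0\}$ one after the other: apply a word of length $\le\kappa-1$ that sends the current image of that element to $0$. Elements already at $0$ stay there. After at most $\kappa-1$ rounds we have a word of length $n_0\le(\kappa-1)^2$ that sends all of $K$ to $0$. For the corresponding $t_0$, $t_0+K\subseteq F_{n_0}$. We let $n_0$ be the least number for which such a $t_0$ exists; it is found by search.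

**Step 2: invariance and strong connectivity.** If $x\in X$ then $S^f\zeta(x)\in X$, so (7) gives $T_f\mathcal L_K\subseteq\mathcal L_K$. Let $u=x|_K$ with $x\in X$, and let $w\in\mathcal L_K$. Then $w\in\mathcal L$, so $w$ occurs in some $\zeta^m(a)$, hence in $\zeta^{m+p}(x_0)$, say at $s$ with $s+K\subseteq F_{m+p}$. Since $0\in K$, $s\in F_{m+p}$. The restriction of $\zeta^{m+p}(x)$ to $F_{m+p}$ is $\zeta^{m+p}(x_0)$, so $w=(S^s\zeta^{m+p}(x))|_K$, and (8) exhibits a path from $u$ to $w$.

**Step 3: computing $\mathcal L_K$.** For a letter $b$ let $u_b\in\mathcal A^K$ be $\zeta^{n_0}(b)|_{t_0+K}$, that is, $(u_b)_k=\zeta^{n_0}(b)_{t_0+k}$. It is in $\mathcal L$, so it occurs in points of $X$ by Lemma 1(c), and after a shift it is in $\mathcal L_K$. By Step 2, closing $\{u_b\}$ under all $T_f$ gives exactly $\mathcal L_K$. $\square$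

For $L=2$, $F_1=\{0,1\}$: $-1\cdot0=-1$, $-1\cdot1=0$, $1\cdot0=0$, $1\cdot1=1$. The word $10$ sends $-1\mapsto0\mapsto0$ and $1\mapsto1\mapsto0$, so $n_0=2$ works with $t_0=1$; indeed $1+K=\{0,1,2\}\subseteq F_2=\{0,1,2,3\}$, and $F_1$ is too small.

## A finite test for a single vector

We now make precise that membership in $P$ is read off from the patterns in $\mathcal L_K$.

**Lemma 4 (period test).** Let $m\ge0$ and $v\in F_m-F_m$. Then $v\in P$ if and only if for all $w\in\mathcal L_K$ and all $f\in F_m$, writing $f+v=L^mc+f'$ with $c\in K$, $f'\in F_m$ (Lemma 2(i)), one has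
$$\zeta^m(w_0)_f=\zeta^m(w_c)_{f'}. \tag{10}$$

*Proof.* Necessity. Take $y\in X$ with $y|_K=w$. Then $\zeta^m(y)\in X$ has period $v$, so its coordinates at $f$ and $f+v=L^mc+f'$ agree. These are $\zeta^m(y_0)_f=\zeta^m(w_0)_f$ and $\zeta^m(y_c)_{f'}=\zeta^m(w_c)_{f'}$.

Sufficiency. Let $x\in X$, $z\in\mathbb Z^d$. Write $x=S^g\zeta^m(y)$ with $y\in X$, and $z+g=L^ms+f$ with $f\in F_m$. Put $w=(S^sy)|_K\in\mathcal L_K$. Then $x_z=\zeta^m(y_s)_f=\zeta^m(w_0)_f$. Since $z+v+g=L^ms+f+v=L^m(s+c)+f'$, we have $x_{z+v}=\zeta^m(y_{s+c})_{f'}=\zeta^m(w_c)_{f'}$. By (10) these agree. So $S^vx=x$ for all $x\in X$. $\square$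

For $a\mapsto ab$, $b\mapsto ab$ we have $\mathcal L_K=\{aba,bab\}$. Test $v=2$ with $m=2$, where $\zeta^2(a)=\zeta^2(b)=abab$. For $f=0,1$ we have $c=0$, $f'=2,3$; for $f=2,3$ we have $c=1$, $f'=0,1$. In every case (10) compares equal letters, so $2\in P$. For $v=1$ and $f=0$ it compares $a$ with $b$, so $1\notin P$.

## A window that decides

We fix constants, and stress that none of them depends on the level $n$ to be chosen later:
$$J=p+n_0+|\mathcal L_K|,\qquad U=F_J-F_J,\qquad N=\delta^J\alpha^\kappa .$$
All are computable.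

**Lemma 5.** (i) For all $y\in X$ and $w\in\mathcal L_K$ there is $t\in U$ with $(S^ty)|_K=w$. (ii) $|\{y|_U:y\in X\}|\le N$.

*Proof.* (i) We first put $w$ inside $\zeta^j(a)$ for every letter $a$, with one $j\le J$. Fix a letter $b$ and $u_b$ as in the proof of Lemma 3. By strong connectivity there is a path from $u_b$ to $w$ of some length $\ell\le|\mathcal L_K|$. By (8) there is $f\in F_\ell$ such that $w$ is the pattern of $\zeta^\ell(u_b)$ at $f$; note that $f+K\subseteq L^\ell(K)+F_\ell$, by (9). Since $u_b$ occurs in $\zeta^{n_0}(b)$ at $t_0$, (1) shows that $w$ occurs in $\zeta^{n_0+\ell}(b)$ at $L^\ell t_0+f$, with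
$$L^\ell t_0+f+K\subseteq L^\ell(t_0+K)+F_\ell\subseteq L^\ell(F_{n_0})+F_\ell=F_{n_0+\ell}.$$
The letter $b$ occurs in every $\zeta^p(a)$. So with $j=p+n_0+\ell\le J$, $w$ occurs in every $\zeta^j(a)$, at some $s_a$ with $s_a+K\subseteq F_j$; in particular $s_a\in F_j$. Now write $y=S^g\zeta^j(y'')$ with $g\in F_j$, $y''\in X$, and let $a=y''_0$. Then $w$ occurs in $\zeta^j(y'')$ at $s_a$, hence in $y$ at $t=s_a-g\in F_j-F_j\subseteq U$.

(ii) Write $y=S^g\zeta^J(y'')$ with $g\in F_J$, $y''\in X$. For $u\in U$ we have $g+u\in L^J(K)+F_J$ by Lemma 2(i), so $y_u=\zeta^J(y'')_{g+u}$ is determined by $g$ and $y''|_K$. There are at most $\delta^J\alpha^\kappa$ such pairs. $\square$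

**Lemma 6 (key lemma).** Let $n\ge0$, $f,f'\in F_n$, $y,y'\in X$ with $S^f\zeta^n(y)=S^{f'}\zeta^n(y')$ and $y|_U=y'|_U$. Then $f'-f\in P$.

*Proof.* Put $v=f'-f\in F_n-F_n$. Comparing coordinates $u-f$ in the hypothesis gives
$$\zeta^n(y)_u=\zeta^n(y')_{u+v}\qquad(u\in\mathbb Z^d). \tag{11}$$
We verify the test of Lemma 4 with $m=n$. Let $w\in\mathcal L_K$, $f_1\in F_n$ and $f_1+v=L^nc+f_2$ with $c\in K$, $f_2\in F_n$. By Lemma 5(i) there is $t\in U$ with $(S^ty')|_K=w$. In particular $y_t=y'_t=w_0$, because $t\in U$, and $y'_{t+c}=w_c$. Put $u=L^nt+f_1$. Then $\zeta^n(y)_u=\zeta^n(y_t)_{f_1}=\zeta^n(w_0)_{f_1}$, while $u+v=L^n(t+c)+f_2$ gives $\zeta^n(y')_{u+v}=\zeta^n(y'_{t+c})_{f_2}=\zeta^n(w_c)_{f_2}$. By (11) the two are equal, which is (10). So $v\in P$. $\square$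

## Letters glued by powers of $\zeta$

To carry out the count we need many classes of $P$ modulo $L^n\mathbb Z^d$, so we must bound $P\cap L^n\mathbb Z^d$ from above. If $\zeta$ is injective on letters and $L^nm\in P$, then $\zeta^n(S^my)=\zeta^n(y)$ gives $m\in P$. In general only a bounded number of powers of $L$ is lost.

**Lemma 7.** Put $q=\alpha-1$. If $n\ge q$, $y,y'\in\mathcal A^{\mathbb Z^d}$ and $\zeta^n(y)=\zeta^n(y')$, then $\zeta^q(y)=\zeta^q(y')$. Consequently
$$P\cap L^n\mathbb Z^d\subseteq L^{n-q}P\qquad(n\ge q). \tag{12}$$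

*Proof.* Let $a\sim_kb$ mean $\zeta^k(a)=\zeta^k(b)$. Since $\zeta^{k+1}(a)=\zeta(\zeta^k(a))$, the relation $\sim_k$ is contained in $\sim_{k+1}$. By (1), $\zeta^{k+1}(a)$ consists of the blocks $\zeta^k(\zeta(a)_f)$, $f\in F_1$, so $a\sim_{k+1}b$ iff $\zeta(a)_f\sim_k\zeta(b)_f$ for all $f\in F_1$. Thus $\sim_k$ determines $\sim_{k+1}$, and once ${\sim_k}={\sim_{k+1}}$ the relations are constant. The number of classes is $\alpha$ for $k=0$, is always at least $1$, and drops strictly until it is constant. So the relations are constant from $k=\alpha-1=q$ on. Since $\zeta^n(y)=\zeta^n(y')$ iff $y_i\sim_ny'_i$ for all $i$, the first claim follows.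

Let $L^nm\in P$ and $y\in X$. Then $\zeta^n(S^my)=S^{L^nm}\zeta^n(y)=\zeta^n(y)$, so $\zeta^q(S^my)=\zeta^q(y)$. By (2), $S^{L^qm}$ fixes the point $\zeta^q(y)\in X$. Hence $L^qm\in P$ and $L^nm=L^{n-q}(L^qm)\in L^{n-q}P$. $\square$

For $ab/ab$ we have $q=1$ and $P=2\mathbb Z$, and for $n\ge1$ both sides of (12) equal $2^n\mathbb Z$.

**Lemma 8 (index growth).** Let $\Gamma\ne0$ be a finitely generated free abelian group and $T$ an endomorphism of $\Gamma$ all of whose eigenvalues are eigenvalues of $L$. Then $[\Gamma:T^k\Gamma]\ge2^k$ for all $k\ge0$.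

*Proof.* The index of the image of an injective endomorphism of $\Gamma$ is the absolute value of its determinant. Here $|\det T|$ is an integer and a nonempty product of numbers of modulus $>1$, so $|\det T|\ge2$, and $[\Gamma:T^k\Gamma]=|\det T|^k$. $\square$

We apply this to $\Gamma=P$ when $P\ne\{0\}$, with $T=L|_P$, which makes sense by (4): the eigenvalues of $L$ on the invariant subspace $\mathbb QP$ are eigenvalues of $L$.

## The bound and the algorithm

**Theorem A.** Let $n$ be the least integer $\ge q$ with $2^{n-q}>N$. Then $\zeta$ is aperiodic if and only if $P\cap(F_n-F_n)=\{0\}$. Consequently aperiodicity of primitive constant-shape substitutions is decidable.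

*Proof.* If $\zeta$ is aperiodic, then $P=\{0\}$ by (3). For the converse suppose $P\ne\{0\}$.

**Step 1: many classes.** By (12) and Lemma 8,
$$[P:P\cap L^n\mathbb Z^d]\ \ge\ [P:L^{n-q}P]\ \ge\ 2^{n-q}\ >\ N .$$
So there are $p_0,\dots,p_N\in P$, pairwise distinct modulo $L^n\mathbb Z^d$.

**Step 2: many cuts of one point.** Take $x\in X$ and write $x=S^f\zeta^n(y)$ with $y\in X$, $f\in F_n$. Write $f+p_i=L^nm_i+f_i$ with $f_i\in F_n$. The $f_i$ are pairwise distinct, since the $p_i$ are distinct modulo $L^n\mathbb Z^d$. As in (5),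
$$x=S^{p_i}x=S^{f+p_i}\zeta^n(y)=S^{f_i}\zeta^n(S^{m_i}y).$$

**Step 3: pigeonhole.** By Lemma 5(ii) the $N+1$ points $S^{m_i}y$ show at most $N$ patterns on $U$. So there are $i\ne j$ with $S^{m_i}y$ and $S^{m_j}y$ equal on $U$. Lemma 6 gives $0\ne f_j-f_i\in P\cap(F_n-F_n)$.

**Step 4: the algorithm.** Compute $p$; then $K$ (Lemma 2); then $n_0$, $t_0$, $\mathcal L_K$ (Lemma 3); then $J$, $N$, $n$. For each nonzero $v$ in the finite set $F_n-F_n$ run the test of Lemma 4 with $m=n$. Output "not aperiodic" if and only if some such $v$ passes. Every step terminates, and the output is correct by the equivalence just proved. $\square$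

The bound is explicit. By minimality of $n$ we have $n\le q+1+\log_2N=\alpha+\log_2N$. With $n_0\le(\kappa-1)^2$ and $|\mathcal L_K|\le\alpha^\kappa$, a non-aperiodic $\zeta$ has a nonzero period in $F_n-F_n$ with
$$n\le\alpha+\log_2(\delta)\bigl(p+(\kappa-1)^2+\alpha^\kappa\bigr)+\kappa\log_2\alpha .$$

For Thue–Morse, $p=1$ and $n_0=2$. Any three consecutive letters of a point of $X$ contain a whole block $01$ or $10$, so $000$ and $111$ do not occur, while the other six words occur in $0110100110010110=\zeta^4(0)$. So $|\mathcal L_K|=6$, $J=9$, $N=2^9\cdot2^3=2^{12}$, $q=1$, $n=14$: the algorithm tests the nonzero $v$ with $|v|\le2^{14}-1$, and since $P=\{0\}$ all of them fail.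

## Computing the whole group of periods

Theorem A produces one nonzero period if there is one. To find all of $P$ we first show that the periods in $F_n-F_n$, moved around by $L$, already span the right rational subspace.

**Theorem B.** With $n$ as in Theorem A, let $P_0$ be the subgroup generated by $L^jw$, $0\le j<d$, $w\in P\cap(F_n-F_n)$. Then $P_0\subseteq P$ has finite index in $P$. There is an algorithm that outputs a $\mathbb Z$-basis of $P$. In particular one can decide the rank of $P$ and whether $X$ is finite ($\operatorname{rank}P=d$).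

*Proof.* **Step 1: set-up.** By (4), $P_0\subseteq P$. By the Cayley–Hamilton theorem $L^dw$ is an integer combination of the $L^jw$, $0\le j<d$, so $LP_0\subseteq P_0$. Let $Q=P\cap\mathbb QP_0$. Then $LQ\subseteq Q$ and $P/Q$ is torsion-free.

**Step 2: $\operatorname{rank}P_0=\operatorname{rank}P$.** Suppose $\operatorname{rank}P_0<\operatorname{rank}P$. Then $P/Q$ is nonzero, finitely generated and torsion-free, hence free. The endomorphism induced by $L$ on it has as eigenvalues those of $L$ on the quotient $\mathbb QP/\mathbb QP_0$, which are eigenvalues of $L$. By Lemma 8,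
$$[P:L^{n-q}P+Q]\ge2^{n-q}>N .$$
Choose $p_0,\dots,p_N\in P$ in distinct classes modulo $L^{n-q}P+Q$. As in Theorem A write $x=S^f\zeta^n(y)$ and $f+p_i=L^nm_i+f_i$, and find $i\ne j$ such that $S^{m_i}y$ and $S^{m_j}y$ agree on $U$. By Lemma 6, $v:=f_j-f_i\in P\cap(F_n-F_n)\subseteq Q$; here $v=0$ is allowed. Then
$$L^n(m_j-m_i)=p_j-p_i-v\in P\cap L^n\mathbb Z^d\subseteq L^{n-q}P$$
by (12). So $p_j-p_i\in L^{n-q}P+Q$, a contradiction. Hence the ranks agree, $[P:P_0]<\infty$, and
$$P_0\subseteq P\subseteq\Lambda:=\mathbb QP_0\cap\mathbb Z^d,\qquad[\Lambda:P_0]<\infty .$$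

**Step 3: the algorithm.** Compute $P_0$ by running the test of Lemma 4 on $F_n-F_n$. Compute $\Lambda$ and representatives $v$ of the finite group $\Lambda/P_0$ by Smith normal form. For each $v$ search for $m$ such that $F_m$ contains a translate of $\{0,v\}$; it exists by the Følner property, and then $v\in F_m-F_m$. Test $v\in P$ by Lemma 4. Since $P_0\subseteq P\subseteq\Lambda$, the group $P$ is the union of the cosets $v+P_0$ that pass, and a basis is obtained by integer linear algebra.

**Step 4: finiteness of $X$.** If $\operatorname{rank}P=d$, then $P$ has finite index in $\mathbb Z^d$, so each orbit is finite, and being dense it is all of $X$. Conversely, if $X$ is finite, the stabilizer of a point has finite index, and it is contained in $P$. $\square$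

## Aperiodicity and unique desubstitution

We return to Proposition 0. Unique desubstitution excludes periods; now we show the converse. No injectivity of $\zeta$ on letters is assumed.

**Theorem C.** The following are equivalent:

1. $\zeta$ is aperiodic.
2. $\Phi_1:X\times F_1\to X$, $(y,f)\mapsto S^f\zeta(y)$, is injective, hence a homeomorphism.
3. $\Phi_n:X\times F_n\to X$, $(y,f)\mapsto S^f\zeta^n(y)$, is a homeomorphism for every $n\ge1$.

If these hold, there is $R$ such that for all $y,y'\in X$, $f,f'\in F_1$: if $S^f\zeta(y)$ and $S^{f'}\zeta(y')$ agree on $B_R$, then $f=f'$ and $y_0=y'_0$. Such an $R$ is computable.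

*Proof.* Each $\Phi_n$ is continuous, and it is surjective by Lemma 1(b). If it is injective, it is a homeomorphism by compactness. The implication (3)$\Rightarrow$(2) is trivial.

**Step 1: (2)$\Rightarrow$(1), dividing periods.** Let $v\in P$ and $x=S^f\zeta(y)$ with $y\in X$, $f\in F_1$. Write $f+v=Lm+f'$ with $f'\in F_1$. Then $x=S^vx=S^{f'}\zeta(S^my)$, so $f'=f$ and $S^my=y$. Thus $v=Lm$ with $m\in P$. Hence $P=LP$. By Lemma 8, $[P:LP]\ge2$ whenever $P\ne0$; so $P=0$.

From now on assume (1), that is, $P=0$; we prove (3). The plan is to measure by an integer $h_n$ how far the cut in $F_n$ is from unique, to see that $h_n$ grows exponentially unless it is $1$, and to bound it by $N$ through the key lemma.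

**Step 2: translates of $\zeta^n(X)$.** By (2) the map $\zeta^n:X\to\zeta^n(X)$ intertwines $S^m$ with $S^{L^nm}$. Since $X$ is minimal, its image $\zeta^n(X)$ is a minimal set for the action of $L^n\mathbb Z^d$, and so are its translates $S^h\zeta^n(X)$. Hence two translates of $\zeta^n(X)$ are equal or disjoint. Let
$$H_n=\{h\in\mathbb Z^d:S^h\zeta^n(X)=\zeta^n(X)\}\supseteq L^n\mathbb Z^d,\qquad h_n=[H_n:L^n\mathbb Z^d].$$
So $[\mathbb Z^d:H_n]=\delta^n/h_n$, and this is the number of distinct translates of $\zeta^n(X)$.

**Step 3: $h_{k+n}\ge h_kh_n$.** First, $\zeta^{k+n}(X)\subseteq\zeta^k(X)$. If $h\in H_{k+n}$, then $\zeta^{k+n}(X)=S^h\zeta^{k+n}(X)$ lies in both $\zeta^k(X)$ and $S^h\zeta^k(X)$, so these meet and are equal. Thus $H_{k+n}\subseteq H_k$. For $h\in H_k$ the set $S^h\zeta^{k+n}(X)$ lies in $S^h\zeta^k(X)=\zeta^k(X)$, and exactly $[H_k:H_{k+n}]$ of these sets are distinct. On the other hand, by Lemma 1(b), $X=\bigcup_{c\in\mathbb Z^d}S^c\zeta^n(X)$ is a union of $[\mathbb Z^d:H_n]$ distinct sets. Applying $\zeta^k$,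
$$\zeta^k(X)=\bigcup_cS^{L^kc}\zeta^{k+n}(X)$$
is a union of at most $[\mathbb Z^d:H_n]$ distinct translates of $\zeta^{k+n}(X)$. Each $S^h\zeta^{k+n}(X)$ with $h\in H_k$ is nonempty and contained in $\zeta^k(X)$, so it meets, and hence equals, one of them. Therefore $[H_k:H_{k+n}]\le[\mathbb Z^d:H_n]$, that is,
$$\frac{\delta^{k+n}/h_{k+n}}{\delta^k/h_k}=\frac{\delta^nh_k}{h_{k+n}}\le\frac{\delta^n}{h_n},$$
which is the claim.

**Step 4: $h_n\le N$.** Let $x\in\zeta^n(X)$. Each of the $h_n$ classes of $H_n/L^n\mathbb Z^d$ has a representative $f\in F_n$, and $f\in H_n$. So $x\in\zeta^n(X)=S^f\zeta^n(X)$, say $x=S^f\zeta^n(y_f)$ with $y_f\in X$. If $h_n>N$, then by Lemma 5(ii) $y_f$ and $y_{f'}$ agree on $U$ for some $f\ne f'$, and Lemma 6 gives $0\ne f'-f\in P$, contradicting $P=0$.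

**Step 5: the cut is unique.** If $h_k\ge2$ for some $k$, Step 3 gives $h_{jk}\ge2^j$ for all $j$, contradicting Step 4. So $h_n=1$, i.e. $H_n=L^n\mathbb Z^d$, for all $n$. Now let $S^f\zeta^n(y)=S^{f'}\zeta^n(y')$ with $f,f'\in F_n$, $y,y'\in X$. Then $S^f\zeta^n(X)$ and $S^{f'}\zeta^n(X)$ meet, hence are equal, so $f-f'\in H_n=L^n\mathbb Z^d$ and $f=f'$.

**Step 6: $\zeta$ is injective on $X$.** Let $\zeta(y)=\zeta(y')$ with $y,y'\in X$. The point of the following is to write $y,y'$ as images under $\zeta^q$, so that the letters that $\zeta$ could glue are already glued. Write $y=S^g\zeta^q(z)$ and $y'=S^{g'}\zeta^q(z')$ with $g,g'\in F_q$, $z,z'\in X$. Then $S^{Lg}\zeta^{q+1}(z)=S^{Lg'}\zeta^{q+1}(z')$. As in Step 5, $L(g-g')\in H_{q+1}=L^{q+1}\mathbb Z^d$. So $g-g'\in L^q\mathbb Z^d$ and $g=g'$. Hence $\zeta^{q+1}(z)=\zeta^{q+1}(z')$, and Lemma 7 gives $\zeta^q(z)=\zeta^q(z')$, so $y=y'$. Therefore each $\zeta^n$ is injective on $X$, and with Step 5 each $\Phi_n$ is injective. This is (3).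

**Step 7: the radius.** The inverse of the homeomorphism $\Phi_1$ is uniformly continuous, and $(y,f)\mapsto(y_0,f)$ takes finitely many values and is continuous, so some $R$ exists. To compute one, we first note that the patterns of $X$ on a finite set $E$ are computable. Choose $m$ and $s$ with $s+(E\cup\{0\})\subseteq F_m$. Then $s\in F_m$ and $E\subseteq F_m-F_m$, so $g+E\subseteq L^m(K)+F_m$ for every $g\in F_m$ by Lemma 2(i). By Lemma 1(b) every point of $X$ is $S^g\zeta^m(y)$ with $g\in F_m$, $y\in X$, and conversely all these points are in $X$. So the patterns of $X$ on $E$ are exactly the $\zeta^m(w)|_{g+E}$, $w\in\mathcal L_K$, $g\in F_m$. Given $R$, let $E$ be the finite set consisting of $0$ and of all $k$ with $(Lk+F_1)\cap(f+B_R)\ne\emptyset$ for some $f\in F_1$. The restriction of $S^f\zeta(y)$ to $B_R$ depends only on $f$ and $y|_E$. So the required implication is checked over finitely many $f,f',y|_E,y'|_E$. Try $R=1,2,\dots$ until it holds. $\square$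

## Deciding the Følner hypothesis

The carry map $k\mapsto k\cdot f$ of Lemma 3 also decides whether the standing hypothesis holds. In this section the Følner property is not assumed.

**Proposition D.** Given $L$ and $F_1\ni0$ as in the setting, it is decidable whether $(F_n)$ is Følner. Thus Theorem A decides aperiodicity without a promise on the input.

*Proof.* **Step 1: a finite state space.** For $k\in\mathbb Z^d$, $f\in F_1$ let $k\cdot f=k'$, where $k+f=Lk'+f'$ with $f'\in F_1$. As in (9), if $t=\sum_{i<n}L^if_i$ and $k_n=k\cdot f_0\cdots f_{n-1}$, then $t+k=L^nk_n+g$ with $g\in F_n$. Hence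
$$|k_n|\le\sup_j\|L^{-j}\|\,|k|+2M\sigma .$$
So the closure $K'$ of $\{0,\pm e_1,\dots,\pm e_d\}$ under all maps $k\mapsto k\cdot f$ is finite, and it is computed by iterating these maps until nothing new appears.

**Step 2: a Markov chain.** As in Lemma 3, $t+k\in F_n$ iff $k\cdot f_0\cdots f_{n-1}=0$. The words $f_0\cdots f_{n-1}$ correspond bijectively to the $t\in F_n$. So $|F_n\cap(F_n-k)|/|F_n|$ is the probability that the Markov chain on $K'$ driven by i.i.d. uniform letters of $F_1$, started at $k\in K'$, is at the state $0$ at time $n$. The state $0$ is absorbing. Moreover $|F_n\,\triangle\,(F_n+k)|=2\bigl(|F_n|-|F_n\cap(F_n-k)|\bigr)$, because $F_n\cap(F_n+k)$ is a translate of $F_n\cap(F_n-k)$. So the Følner condition for $k$ says that this probability tends to $1$.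

**Step 3: reachability.** The probability tends to $1$ iff $0$ is reachable from every state reachable from $k$. Indeed, if some reachable state $k^*$ cannot reach $0$, then with a positive probability the chain visits $k^*$ and is never absorbed. Conversely, if every state reachable from $k$ can reach $0$, then by finiteness there are $s$ and $\varepsilon>0$ such that from each of these states the chain is at $0$ after $s$ steps with probability at least $\varepsilon$. So it is not yet at $0$ at time $is$ with probability at most $(1-\varepsilon)^i$.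

**Step 4: from generators to all vectors.** Since
$$|F\,\triangle\,(F+m+m')|\le|F\,\triangle\,(F+m)|+|F\,\triangle\,(F+m')|,$$
the Følner condition for $\pm e_1,\dots,\pm e_d$ implies it for all $m\in\mathbb Z^d$. Every element of $K'$ is reachable from $0$ or some $\pm e_i$. So $(F_n)$ is Følner iff $0$ is reachable from every element of $K'$, which is a finite check.

**Step 5: primitivity.** The remaining hypothesis on $\zeta$ is also a finite check. Let $R_n$ be the set of pairs $(a,c)$ such that $c$ occurs in $\zeta^n(a)$. Then $(a,c)\in R_{n+1}$ iff there is $b$ with $(a,b)\in R_n$ and $(b,c)\in R_1$. So $R_n$ determines $R_{n+1}$, the sequence $R_1,R_2,\dots$ runs through finitely many sets, and one computes it up to the first repetition and looks for $R_n=\mathcal A\times\mathcal A$. $\square$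

For $L=2$, $F_1=\{0,3\}$, the relation $k+f=2k'+f'$ gives $k\equiv2k'\pmod 3$. So a state not divisible by $3$ never becomes divisible by $3$, and $0$ is not reachable from $1$: the check of Proposition D rejects this example, in agreement with $F_n\cap(F_n+1)=\emptyset$.
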